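# Koszul points and Azumaya algebras of degree two in dimensions three and four

## 1. The module $\mathscr O^3/\mathscr O\cdot(x_1,x_2,x_3)$

Let $\mathscr O$ be a regular local ring of dimension $3$ with residue field $k$, and let $x_1,x_2,x_3$ be regular parameters, that is, generators of the maximal ideal. The whole lecture turns on the module
$$\mathscr K=\mathrm{coker}\big(\mathscr O\xrightarrow{(x_1,x_2,x_3)^T}\mathscr O^3\big)=\mathscr O^3/\mathscr O\cdot(x_1,x_2,x_3). \tag{1}$$

**Definition.** We call $\mathscr K$ the Koszul module. A coherent sheaf on a smooth threefold over an algebraically closed field has a *Koszul point* at a closed point $z$ if over the henselian local ring at $z$ it becomes isomorphic to $\mathscr K$.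

Here is what it is for. We want vector bundles of rank $2$ (in a twisted sense, recalled in Section 2) on a threefold. General position will produce only a rank-$2$ sheaf that is locally free except at finitely many Koszul points. On an affine threefold over $\mathbb C$ these points can be removed; this gives a positive theorem in dimension $3$. On a certain projective threefold over the field $\mathbb C(t)$, the number of bad points, counted with the right multiplicity, would have to be both odd and even. This gives counterexamples in dimension $3+1=4$.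

Everything local that we need is in one lemma. When $f$ is part of a system of parameters $(x,y,f)$, write $\mathscr O_S=\mathscr O/f$ and let $\mathfrak m_S=(x,y)\subset\mathscr O_S$ be its maximal ideal.

**Lemma 1.**

* (a) $\mathscr K$ does not depend on the choice of parameters, up to isomorphism.
* (b) $\mathscr K$ is reflexive (in particular torsion-free), free of rank $2$ on the punctured spectrum, and not free: $\mathrm{Ext}^1(\mathscr K,\mathscr O)\cong k$ has length one.
* (c) Take parameters $(x,y,f)$. Then $\mathscr K|_S\cong\mathfrak m_S\oplus\mathscr O_S$, where $e_1\mapsto y$, $e_2\mapsto -x$ in the first summand and $e_3\mapsto 1$ in the second. Its double dual is $\mathscr O_S^2$, the quotient of the double dual by $\mathscr K|_S$ has length one, and the image of $\mathscr K\otimes k$ in $k^2$ is the line $0\oplus k$.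
* (d) (Removal.) Let $\phi=(p,q):\mathscr O_S^2\to\mathscr O_S$ with $q$ a unit, that is, $\phi$ is nonzero on the line in (c). Then $\mathscr K\to\mathscr K|_S\subset\mathscr O_S^2\to\mathscr O_S$ is onto and its kernel is free of rank $2$.
* (e) (Creation.) The kernel of $\mathscr O^2\to\mathscr O_S$, $(s,t)\mapsto xs+yt$, is isomorphic to $\mathscr K$.
* (f) The kernel of a surjection $\mathscr O^2\to\mathscr O/f$ is free of rank $2$, for any nonzero nonunit $f$.

*Proof.* (a) If $(y_i)$ is another system of parameters, write $y=gx$ with a matrix $g$ over $\mathscr O$. Modulo the maximal ideal $g$ is a base change of the cotangent space, so $g\in GL_3(\mathscr O)$; use $g$ as a change of basis of $\mathscr O^3$.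

(b) The Koszul complex $0\to\mathscr O\to\mathscr O^3\to\mathscr O^3\to\mathscr O$ on the $x_i$ is exact except at the last term. So $\mathscr K$ is the kernel of a map $\mathscr O^3\to\mathscr O$. Such a kernel is reflexive: $\mathscr K^{\vee\vee}$ is torsion-free and generically equal to $\mathscr K$, so it embeds in $(\mathscr O^3)^{\vee\vee}=\mathscr O^3$; its image in $\mathscr O$ is generically zero, hence zero; so $\mathscr K^{\vee\vee}\subset\mathscr K$. Where some $x_i$ is a unit, the quotient (1) is free of rank $2$. Dualizing $0\to\mathscr O\to\mathscr O^3\to\mathscr K\to0$ gives $\mathrm{Ext}^1(\mathscr K,\mathscr O)=\mathscr O/(x_1,x_2,x_3)=k$.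

(c) Modulo $f$ the column is $(x,y,0)^T$, so $\mathscr K|_S=\mathscr O_S^2/(x,y)\oplus\mathscr O_S$. Since $x,y$ is a regular sequence in $\mathscr O_S$, the map $e_1\mapsto y$, $e_2\mapsto-x$ identifies $\mathscr O_S^2/(x,y)$ with $\mathfrak m_S$. The double dual of $\mathfrak m_S$ is $\mathscr O_S$. The elements $e_1,e_2$ go to $\mathfrak m_S$, which is zero in $k$, and $e_3$ goes to $(0,1)$.

(d) Lift $p,q$ to $\mathscr O$. The composite $\mathscr O^3\to\mathscr K\to\mathscr O_S$ is $e_1\mapsto py$, $e_2\mapsto-px$, $e_3\mapsto q$. It is onto. Put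
$$e_1'=e_1-\tfrac{py}{q}e_3,\qquad e_2'=e_2+\tfrac{px}{q}e_3,\qquad e_3'=fe_3 .$$
Then $e_1',e_2',e_3$ is a basis of $\mathscr O^3$ and the composite is $0,0,q$ on it, so its kernel is free on $e_1',e_2',e_3'$. The relation becomes
$$xe_1+ye_2+fe_3=xe_1'+ye_2'+\Big(\tfrac{xpy}{q}-\tfrac{ypx}{q}\Big)e_3+fe_3=xe_1'+ye_2'+1\cdot e_3'.$$
The kernel of $\mathscr K\to\mathscr O_S$ is the free module on $e_1',e_2',e_3'$ modulo this relation, and one coefficient is $1$. So it is free on $e_1',e_2'$.

(e) The kernel consists of the $(s,t)$ with $xs+yt=fr$ for some $r$, and $r$ is unique. So it is $\ker\big((x,y,-f):\mathscr O^3\to\mathscr O\big)$. By exactness of the Koszul complex on $(x,y,-f)$ this is $\mathscr O^3/\mathscr O\cdot(x,y,-f)\cong\mathscr K$.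

(f) Lift the surjection to $\mathscr O^2\to\mathscr O$; it is still onto by Nakayama. In a suitable basis it is the second projection, and the kernel is $\mathscr O\oplus f\mathscr O$. $\square$

For a first example of (d), take $\mathbb A^3$ with $F=\mathscr O^3/\mathscr O\cdot(x_1,x_2,x_3)$, $S=\{x_3=0\}$, and the map $F\to\mathscr O_S$ with $e_1,e_2\mapsto0$, $e_3\mapsto1$ (so $p=0$, $q=1$). Its kernel is generated by $e_1,e_2$ and $x_3e_3=-x_1e_1-x_2e_2$. It is free on $e_1,e_2$, and the Koszul point at the origin is gone.

## 2. Azumaya algebras, twisted sheaves, and the two theorems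

Varieties are irreducible, and cohomology is étale. An *Azumaya algebra* of degree $m$ on a connected scheme $X$ is a locally free sheaf of $\mathscr O_X$-algebras $\mathscr A$ with $\pi^*\mathscr A\cong\mathrm M_m(\mathscr O_U)$ for some étale cover $\pi:U\to X$. Two of them are *Brauer-equivalent* if $\mathscr A\otimes\mathscr End(\mathscr E)\cong\mathscr A'\otimes\mathscr End(\mathscr E')$ with $\mathscr E,\mathscr E'$ locally free of positive rank. The classes form the group $\mathrm{Br}(X)\subset H^2(X,\mathbb G_m)$ under tensor product. The *period* of $\mathscr A$ is the order of its class $\mathrm{cl}(\mathscr A)$.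

If $\mathscr A$ has degree $2n$ with $n$ odd and period $2$, is there an Azumaya algebra of degree $2$ with the same class? Over a field the answer is yes. On a variety it can be no. Benjamin Antieau and Ben Williams, "Unramified division algebras do not always contain Azumaya maximal orders", arXiv:1209.2216 (2012), is the source of the problem. The known result is that for every odd $n>1$ there are a smooth affine complex variety $X$ of dimension $6$, and an Azumaya algebra on it of degree $2n$ and period $2$ whose class contains no algebra of degree $2$; such examples also exist in every dimension at least $6$. The problem asks about dimensions $3,4,5$.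

**Theorem A.** Let $X$ be a smooth affine variety over $\mathbb C$ with $\dim X\le 3$, let $\alpha\in\mathrm{Br}(X)$, and let $m$ be the index of $\alpha$ at the generic point. Then $\alpha$ is the class of an Azumaya algebra of degree $m$ on $X$.

**Theorem B.** For every $d\ge 4$ there are a smooth affine complex variety $X$ of dimension $d$ and $\alpha\in \mathrm{Br}(X)$ of order $2$ such that $\alpha$ is the class of an Azumaya algebra of degree $2n$ for every odd $n>1$, but not of one of degree $2$.

**Answer to the problem.** For $d=3$ no example exists, for any odd $n>1$. For $d=4$ and for $d=5$ examples exist for every odd $n>1$.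

*Deduction from the theorems.* Theorem B gives $d=4,5$. Let $d=3$, let $\mathscr A$ have degree $2n$ with $n$ odd and period $2$, and $\alpha=\mathrm{cl}(\mathscr A)$. By (T1) below the class at the generic point still has order $2$. By (T3) its index divides $2n$ and is a power of $2$ different from $1$, so it is $2$. By Theorem A there is an algebra of degree $2$ and class $\alpha$. $\square$

We use the following textbook facts.

* (T1) For $X$ regular and integral, $\mathrm{Br}(X)\to\mathrm{Br}(\text{function field})$ is injective.
* (T2) Tsen's theorem: the function field of a curve over $\mathbb C$ has cohomological dimension at most $1$ and trivial Brauer group. With (T1), $\mathrm{Br}(C)=0$ for a smooth curve $C$ over $\mathbb C$.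
* (T3) Over a field, the *index* of $\alpha$ is the degree of the division algebra of class $\alpha$. It divides the degree of every central simple algebra of class $\alpha$, and it has the same prime factors as the period.

**Definition.** Represent $\alpha$ by a $2$-cocycle $a$ with values in $\mathbb G_m$ on an étale cover $U\to X$. An *$\alpha$-twisted sheaf* is a sheaf $V$ of $\mathscr O_U$-modules with an isomorphism $g:p_1^*V\to p_2^*V$ on $U\times_XU$ that satisfies the gluing condition up to $a$, namely $p_{23}^*g\circ p_{12}^*g=a\cdot p_{13}^*g$.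

The rules we need are immediate. Twisted sheaves are étale-locally ordinary sheaves, so "coherent", "locally free", "torsion-free" make sense. The sheaf of homomorphisms between two $\alpha$-twisted sheaves is an ordinary sheaf. Twists add under $\otimes$, so the determinant of an $\alpha$-twisted bundle of rank $k$ is $k\alpha$-twisted. There is an invertible $\alpha$-twisted sheaf exactly when $\alpha=0$. The Azumaya algebras of degree $m$ and class $\alpha$ are the $\mathscr End(V)$ with $V$ an $\alpha$-twisted bundle of rank $m$. Over a field, the ranks of $\alpha$-twisted vector spaces are the multiples of the index. Over a henselian local ring with residue field $\mathbb C$, twisted sheaves are modules, because the Brauer group is zero there.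

*Example.* Let $X=\mathrm{Spec}\,\mathbb C[a^{\pm1},b^{\pm1}]$, with double cover $X'=\mathrm{Spec}\,\mathbb C[u^{\pm1},b^{\pm1}]$, $u^2=a$, and $\sigma(u)=-u$. A twisted sheaf on this cover is a sheaf $V$ on $X'$ with $g:V\to\sigma^*V$ such that $\sigma^*(g)g=b$ instead of $1$. Take $V=\mathscr O^2$ and $g=\begin{pmatrix}0&b\\1&0\end{pmatrix}$; then $\sigma(g)g=g^2=b$. The descended algebra $\mathscr End(V)$ consists of the matrices $\varphi$ with $g\varphi g^{-1}=\sigma(\varphi)$. It contains $i=\mathrm{diag}(u,-u)$ and $j=g$, with $i^2=a$, $j^2=b$, $ij=-ji$, and $1,i,j,ij$ is a basis of $\mathrm M_2$ over $X'$. So it is a quaternion algebra of degree $2$. An invertible twisted sheaf would be a unit $h$ on $X'$ with $\sigma(h)h=b$, since line bundles on $X'$ are trivial. But $h=\lambda u^kb^l$ gives $\sigma(h)h=\lambda^2(-a)^kb^{2l}\ne b$. So $\alpha\neq0$; and $\det V$ is an invertible $2\alpha$-twisted sheaf, so $2\alpha=0$.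

In this language Theorem A asks for an $\alpha$-twisted bundle of rank $m$ on all of $X$.

## 3. Cokernels of general maps: what happens up to dimension two, and the case $d=3$, $m=2$

In dimension $0$ or $1$ we have $\mathrm{Br}(X)=0$ and there is nothing to prove. In general we try the obvious thing: write a generic solution as a cokernel of a map between twisted bundles, and move the map. The tool is the following.

**Lemma 2 (general sections).** Let $X$ be smooth over $\mathbb C$ of pure dimension $d$, $\mathscr V$ a vector bundle on $X$ with total space $\mathrm{Tot}\,\mathscr V$, $s_0$ a section, $\Lambda\subset\Gamma(X,\mathscr V)$ a finite dimensional space that generates $\mathscr V$, and $\Sigma\subset\mathrm{Tot}\,\mathscr V$ a smooth locally closed subscheme of pure codimension $k$. For general $s\in\Lambda$ the scheme $(s_0+s)^{-1}(\Sigma)$ is smooth of pure dimension $d-k$ or empty; it is empty if $k>d$.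

*Proof.* The map $X\times\Lambda\to\mathrm{Tot}\,\mathscr V$, $(x,s)\mapsto s_0(x)+s(x)$, is fibrewise over $X$ an affine-linear surjection, hence smooth. So the preimage $\tilde\Sigma$ of $\Sigma$ is smooth of pure dimension $d+\dim\Lambda-k$. The fibre of $\tilde\Sigma\to\Lambda$ over $s$ is $(s_0+s)^{-1}(\Sigma)$. If $k>d$ the map is not dominant. In general apply generic smoothness. $\square$

**Step 0 (a rank-$m$ sheaf with at worst Koszul points).** Let $X,\alpha,m$ be as in Theorem A, $d=\dim X$. If $m=1$ then $\alpha=0$ by (T1), and $\mathscr O_X$ will do. Let $m\ge2$. Since $\alpha\in\mathrm{Br}(X)$ there is an $\alpha$-twisted bundle $P$ of some rank $r>0$. Looking at the generic point, $m\mid r$, so $r\ge2$.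

There is an $\alpha$-twisted vector space of rank $m$ at the generic point; extend it to a coherent $\alpha$-twisted sheaf $F^0$ on $X$ (a large enough coherent subsheaf of its push-forward). Every coherent $\alpha$-twisted $H$ is a quotient of some $P^{\oplus N}$: the ordinary sheaf $\mathscr Hom(P,H)$ is globally generated because $X$ is affine, and $P\otimes\mathscr Hom(P,H)\to H$ is onto. Applying this three times gives an exact sequence
$$0\to P_3\to P^{N_2}\to P^{N_1}\to P^{N_0}\to F^0\to0,$$
where $P_3$ is the kernel of the map to its right. As $X$ is regular of dimension at most $3$, $P_3$ is locally free. Put $A=P^{N_0+N_2}$ and $B=P^{N_1}\oplus P_3$. Then $\mathrm{rk}\,A-\mathrm{rk}\,B=m$.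

Let $\Lambda\subset\Gamma(X,\mathscr Hom(B,A))$ be finite dimensional and generating, and let $\Sigma_i\subset\mathrm{Tot}\,\mathscr Hom(B,A)$ be the locus of maps whose kernel has dimension exactly $i$. Near a point of $\Sigma_i$ some minor of size $\mathrm{rk}\,B-i$ is invertible, and $\Sigma_i$ is defined by the vanishing of the Schur complement, which is a matrix of size $(m+i)\times i$ whose entries have independent differentials. So $\Sigma_i$ is smooth of codimension $i(m+i)$. Apply Lemma 2 to $\Sigma_1,\Sigma_2,\dots$ and a general $u\in\Lambda$.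

If $m+1>d$, all these codimensions exceed $d$. So $u$ is nowhere degenerate, and $\mathrm{coker}(u)$ is an $\alpha$-twisted bundle of rank $m$. This proves Theorem A whenever $d\le2$, and for $d=3$ unless $m=2$.

From now on $d=3$ and $m=2$. The codimension of $\Sigma_1$ is $3$, and those of $\Sigma_2,\Sigma_3,\dots$ are at least $8$. So $u$ is injective on fibres off a finite set $Z=u^{-1}(\Sigma_1)$, and at $z\in Z$ row and column operations over the henselian local ring bring $u$ to the form $\mathrm{diag}(1,\dots,1)$ plus one column $(x_1,x_2,x_3)^T$, the Schur complement. The scheme $u^{-1}(\Sigma_1)=V(x_1,x_2,x_3)$ is smooth of dimension $0$ by Lemma 2, so $x_1,x_2,x_3$ are regular parameters. We conclude: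

*The $\alpha$-twisted sheaf $F:=\mathrm{coker}(u)$ is locally free of rank $2$ off the finite set $Z$, and has a Koszul point at each $z\in Z$. It is torsion-free.*

Here general position stops. The codimension of $\Sigma_1$ equals $\dim X$, so nothing makes $Z$ empty. Passing to $F^{\vee\vee}$ does not help either, because $F$ is already reflexive by Lemma 1(b).

Put $\det F:=\det A\otimes(\det B)^{-1}$. It is an invertible $2\alpha$-twisted sheaf, and it agrees with the determinant of $F$ off $Z$. If $Z=\emptyset$ we are done, so let $Z\ne\emptyset$.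

## 4. Removing Koszul points along a surface

Lemma 1(d) suggests the next attempt. Choose a smooth surface $S=\{f=0\}$ through $Z$ and an invertible $\alpha|_S$-twisted sheaf $H$ on $S$, and replace $F$ by the kernel of a map $F\to F|_S\to H$. At points of $Z$ this removes the Koszul point as soon as the map is onto there. But the map is a section of a rank-$2$ bundle on the surface $S$, so it will have zeros, and by Lemma 1(e) each simple zero creates a new Koszul point. One modification trades $Z$ for the zero set $W$. To have $W=\emptyset$ one needs a second Chern class on $S$ to vanish, and we have no control over it.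

The way out is to modify twice. The uncontrolled $c_2$ enters once with each sign and cancels. With the same target $H_2$ both times, the obstruction to the second modification turns out to be exactly the class $[Z]\in CH^2(S)$ (we check this in Step 4), which need not vanish. If instead the first target is $H_1=H_2\otimes\mathscr O_S(C)$ for a curve $C\supset Z$ in $S$, the obstruction becomes the push-forward of a divisor class on $C$. On a complex affine curve divisor classes can be halved, so we can arrange that this class is zero. Five steps carry this out.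

**Step 1 (a curve through $Z$ and a square root on it).** We look for a smooth curve $C\supset Z$ with trivial normal bundle, and a twisted line bundle on it with prescribed square.

Let $\Lambda_Z\subset\Gamma(X,I_Z)$ be finite dimensional and generate $I_Z$. Let $C=V(g_1,g_2)$ with $g_1,g_2\in\Lambda_Z$ general. Off $Z$ the space $\Lambda_Z^{2}$ generates $\mathscr O^2$, so by Lemma 2, with $\Sigma$ the zero section, $C\setminus Z$ is smooth of pure dimension $1$. At $z\in Z$ the map $\Lambda_Z\to\mathfrak m_z/\mathfrak m_z^2$ is onto, so for general $g_1,g_2$ the differentials at the finitely many $z$ are independent. So $C$ is a smooth closed curve, possibly disconnected, containing $Z$, and its conormal bundle $N^\vee=I_C/I_C^2$ is free on $g_1,g_2$; thus $N_{C/X}\cong\mathscr O_C^2$.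

By (T2), $\alpha|_C=0$, so there is an invertible $\alpha|_C$-twisted sheaf $\mathscr L_0$. Each component of $C$ is a smooth affine curve, that is, a smooth projective curve minus a nonempty finite set. Its Picard group is a quotient of $\mathrm{Pic}^0$ of the projective curve, because a removed point can be used to adjust the degree. As $\mathrm{Pic}^0$ is divisible, so is $\mathrm{Pic}(C)$. The sheaf $\det(F)|_C\otimes\mathscr O_C(Z)\otimes\mathscr L_0^{-2}$ is an ordinary line bundle, hence a square. Multiplying $\mathscr L_0$ by a square root, we get an invertible $\alpha|_C$-twisted sheaf $\mathscr L$ with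
$$\mathscr L^{\otimes2}\cong\det(F)|_C\otimes\mathscr O_C(Z). \tag{2}$$

**Step 2 (a surface on which the class dies).** We look for a smooth surface $S\supset C$ carrying an invertible twisted sheaf that extends $\mathscr L$. It will be the degeneracy locus of an endomorphism of $P$.

The ordinary bundle $P|_C\otimes\mathscr L^{-1}$ has rank $r\ge2$ on an affine curve. By Serre's theorem (rank greater than dimension) it has a nowhere vanishing section, hence a direct summand $\mathscr O_C$. So $P|_C=\mathscr L\oplus R'$. Let $a_C\in\mathrm{End}(P|_C)$ be the projector onto $R'$ with kernel $\mathscr L$. It has rank $r-1$ everywhere, and its cokernel is $\mathscr L$. Let $\mathscr R=\mathscr End(P)$, an ordinary bundle, and lift $a_C$ to $a_0\in\Gamma(X,\mathscr R)$. Let $\Lambda'\subset\Gamma(X,\mathscr R\otimes I_C)$ be finite dimensional and generating. Put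
$$a=a_0+b,\ b\in\Lambda'\text{ general},\qquad f=\det a\in\Gamma(X,\mathscr O_X),\qquad S=\{f=0\}.$$

*Claim. $S$ is a smooth surface containing $C$, with reduced equation $f$; $a$ has corank exactly $1$ along $S$; $H_2:=\mathrm{coker}(a)$ is an invertible $\alpha|_S$-twisted sheaf on $S$; and $H_2|_C\cong\mathscr L$.*

*Off $C$.* There $\Lambda'$ generates $\mathscr R$ and Lemma 2 applies with $s_0=a_0$. The locus of corank exactly $i$ in $\mathrm{Tot}\,\mathscr R$ has codimension $i^2$, so corank $\ge2$ does not occur. In the open set of endomorphisms of corank at most $1$, the divisor $\{\det=0\}$ is smooth with reduced equation $\det$, since the differential of $\det$ at $a$ is $\mathrm{tr}(\mathrm{adj}(a)\,\cdot\,)$ and $\mathrm{adj}(a)\ne0$. So by Lemma 2 the scheme $\{f=0\}$ is smooth of dimension $2$ off $C$.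

*Along $C$.* Here $a|_C=a_C$ has corank $1$, and $f\in I_C$. Modulo $I_C^2$ only terms at most linear in $b$ survive, so the class of $f$ in $N^\vee=I_C/I_C^2$ is
$$[\det a_0]+\mathrm{tr}\big(\mathrm{adj}(a_C)\,\bar b\big).$$
As $\mathrm{adj}(a_C)$ vanishes nowhere, $\bar b\mapsto\mathrm{tr}(\mathrm{adj}(a_C)\bar b)$ is a surjection $\mathscr R|_C\otimes N^\vee\to N^\vee$. Hence for each $x\in C$ the map from $\Lambda'$ to the $2$-dimensional fibre $N^\vee(x)$ is onto. The pairs $(x,b)\in C\times\Lambda'$ at which the class of $f$ vanishes therefore form a subset of codimension $2$, of dimension $\dim\Lambda'-1$, which does not dominate $\Lambda'$. So for general $b$ the class of $f$ vanishes nowhere on $C$. Since $C$ is smooth, $N^\vee(x)$ injects into the cotangent space of $X$ at $x$; so $df\ne0$ along $C$, and $S$ is smooth there with reduced equation $f$.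

*The cokernel.* Locally $a$ is equivalent to $\mathrm{diag}(1,\dots,1,f)$, so $\mathrm{coker}(a)$ is locally $\mathscr O_S$. By right exactness $\mathrm{coker}(a)|_C=\mathrm{coker}(a_C)=\mathscr L$. This proves the claim.

Since $I_S=(f)$, the normal bundle of $S$ is trivial, and from $0\to N_{C/S}\to N_{C/X}\to N_{S/X}|_C\to0$ we get
$$\mathscr O_S(C)|_C=N_{C/S}\cong\det N_{C/X}\cong\mathscr O_C .$$
Put $H_1:=H_2\otimes\mathscr O_S(C)$.

At $z\in Z\subset S$ the function $f$ is part of a system of parameters $(x,y,f)$, and by Lemma 1(a) we may use it in (1). By Lemma 1(c), $F|_S$ is torsion-free; $B_S:=(F|_S)^{\vee\vee}$ is locally free of rank $2$ on $S$; the quotient $B_S/F|_S$ has length one at each $z\in Z$ and is supported on $Z$; and the image of the fibre $F(z)$ in $B_S(z)$ is a line $\ell_z$. Also $\det B_S\cong\det F|_S$, as both are invertible and agree off a finite set of the smooth surface $S$.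

**Step 3 (first modification: trade $Z$ for $W$).** We replace $F$ by a kernel that is free at $Z$.

Let $\phi$ be a general element of a finite dimensional generating space of sections of the ordinary rank-$2$ bundle $\mathscr Hom(B_S,H_1)$ on $S$. By Lemma 2 its zero scheme $W$ is finite and reduced. For each $z\in Z$ the condition $\phi(z)|_{\ell_z}\ne0$ is open and nonempty, so it holds too; in particular $W\cap Z=\emptyset$. By Nakayama $F|_S\to H_1$ is onto near $Z$. Off $Z$ we have $F|_S=B_S$, whose image is $I_WH_1$. So the image of $F|_S$ is $H_1\otimes I_W$. Put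
$$F_1=\ker\big(F\to F|_S\to H_1\otimes I_W\big).$$
Off $S$, $F_1=F$ is locally free. At points of $S\setminus(Z\cup W)$ it is locally free by Lemma 1(f). At $z\in Z$ it is free by Lemma 1(d): in the notation there, $\phi(z)|_{\ell_z}\neq0$ says that $q$ is a unit. At $w\in W$, $F$ is free of rank $2$ and $\phi$ is $(s,t)\mapsto xs+yt$ modulo $f$, where $x,y$ restrict to parameters of $S$ at $w$ because $W$ is reduced; so $(x,y,f)$ are parameters of $X$, and by Lemma 1(e) $F_1$ has a Koszul point at $w$.

So $F_1$ is an $\alpha$-twisted sheaf of rank $2$, locally free off $W\subset S$, with Koszul points at $W$. As before, $B_1:=(F_1|_S)^{\vee\vee}$ is locally free of rank $2$ on $S$, $F_1|_S\subset B_1$, and $B_1/F_1|_S$ has length one at each $w\in W$ and is supported on $W$.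

**Step 4 (the second Chern class).** We show that the obstruction to removing $W$ vanishes.

*Claim. $c_2(B_1\otimes H_2^{-1})=0$ in $CH^2(S)$.*

Put $\mathscr Q=H_1\otimes I_W$ and tensor $0\to F_1\to F\to\mathscr Q\to0$ with $\mathscr O_S=[\mathscr O\xrightarrow{f}\mathscr O]$. As $F$ is torsion-free, $\mathrm{Tor}_1(F,\mathscr O_S)=0$; as $f$ kills $\mathscr Q$, $\mathrm{Tor}_1(\mathscr Q,\mathscr O_S)=\mathscr Q$. So
$$0\to\mathscr Q\to F_1|_S\to F|_S\to\mathscr Q\to0$$
is exact. After tensoring with $H_2^{-1}$ all sheaves are ordinary, and in $K_0(S)$ we get $[F_1|_S\otimes H_2^{-1}]=[F|_S\otimes H_2^{-1}]$.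

Put $B'=B_S\otimes H_2^{-1}$ and $e=c_1(B')$. On a smooth surface $c(\mathscr O_p)=1-[p]$, so $c_2(\eta+[\mathscr O_p])=c_2(\eta)-[p]$ for every $\eta\in K_0(S)$. Hence
$$c_2(B_1\otimes H_2^{-1})=c_2(F_1|_S\otimes H_2^{-1})-[W]=c_2(F|_S\otimes H_2^{-1})-[W]=c_2(B')+[Z]-[W].$$
On the other hand $W$ is the zero scheme of a section of $B_S^\vee\otimes H_1$, and a rank-$2$ bundle and its dual have the same $c_2$, so
$$[W]=c_2(B_S\otimes H_1^{-1})=c_2(B'(-C))=c_2(B')-e\cdot C+C^2 .$$
The unknown $c_2(B')$ cancels:
$$c_2(B_1\otimes H_2^{-1})=[Z]+e\cdot C-C^2. \tag{3}$$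
(With $H_1=H_2$ we would have $[W]=c_2(B')$, and the result would be $[Z]$, as announced.) Since $\mathscr O_S(C)|_C$ is trivial, $C^2=0$, so (3) is the push-forward from $C$ of $[Z]+e|_C$. By (2) and $H_2|_C\cong\mathscr L$,
$$e|_C=c_1\big(\det F|_C\otimes\mathscr L^{-2}\big)=c_1(\mathscr O_C(-Z))=-[Z].$$
So (3) is zero.

**Step 5 (second modification: remove $W$).** We turn $c_2=0$ into a splitting, and choose from it a map onto $H_2$.

**Lemma 3.** Let $S$ be a smooth affine irreducible surface over $\mathbb C$, and $Q$ a bundle of rank $2$ on $S$ with $c_2(Q)=0$ in $CH^2(S)$. Then $Q\cong\mathscr O\oplus\det Q$.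

*Proof.* Let $F^1\supset F^2$ be the subgroups of $K_0(S)$ generated by sheaves supported in codimension $\ge1$, resp. $\ge2$. By prime filtrations, $K_0(S)=\mathbb Z[\mathscr O]+F^1$; $F^1$ is generated modulo $F^2$ by the $[\mathscr O_D]$ with $D$ an integral curve; and $F^2$ is generated by the $[\mathscr O_p]$.

Let $L,M$ be line bundles. As $S$ is affine, we can write $L\cong\mathscr O(-D)$ and $M\cong\mathscr O(-D')$ with $D,D'$ effective without common component. Then $[L]-1=-[\mathscr O_D]\in F^1$, and $([L]-1)([M]-1)=[\mathscr O_D][\mathscr O_{D'}]=[\mathscr O_{D\cap D'}]\in F^2$. From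
$$[LM]-1=([L]-1)+([M]-1)+([L]-1)([M]-1)$$
we see that $L\mapsto[L]-1$ is a homomorphism $\mathrm{Pic}(S)\to F^1/F^2$. It is onto since $[\mathscr O_D]=1-[\mathscr O(-D)]$. The homomorphism $\det:K_0(S)\to\mathrm{Pic}(S)$ kills $F^2$ and sends $[L]-1$ to $L$. So $\det:F^1/F^2\to\mathrm{Pic}(S)$ is an isomorphism. Hence an element of $K_0(S)$ of rank $0$ lies in $F^1$, and if also its determinant is trivial, it lies in $F^2$.

Apply this to $[Q]-[\mathscr O]-[\det Q]=\sum n_i[\mathscr O_{p_i}]$. Comparing second Chern classes, $0=c_2(Q)=-\sum n_i[p_i]$ in $CH^2(S)$. Now $[p]\mapsto[\mathscr O_p]$ is well defined on $CH^2(S)$: a relation is $\nu_*\mathrm{div}(h)$ with $\nu:\tilde D\to S$ the normalization of an integral curve followed by its inclusion, a finite map, and $h$ a nonzero rational function. If $E_0,E_\infty$ are its zeros and poles, then $\mathscr O(-E_0)\cong\mathscr O(-E_\infty)$, so $[\mathscr O_{E_0}]=[\mathscr O_{E_\infty}]$ in $K_0(\tilde D)$; push this forward. So $\sum n_i[\mathscr O_{p_i}]=0$, and $[Q]=[\mathscr O\oplus\det Q]$.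

On an affine scheme equality in $K_0$ means stable isomorphism. By the cancellation theorem of Murthy–Swan (*Vector bundles over affine surfaces*, Invent. Math. 36 (1976); generalized by Suslin: over an affine algebra of dimension $d$ over an algebraically closed field, stably isomorphic projective modules of rank $\ge d$ are isomorphic), $Q\cong\mathscr O\oplus\det Q$. $\square$

Apply Lemma 3 to $Q=B_1\otimes H_2^{-1}$ on each component of the smooth affine surface $S$. We get $B_1\cong N'\oplus H_2$ with $N'$ an invertible $\alpha|_S$-twisted sheaf.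

For $w\in W$ let $\ell_w\subset B_1(w)$ be the image of $F_1(w)$, a line by Lemma 1(c), spanned by $(u_w,v_w)\ne0$. For $\chi\in\mathrm{Hom}(N',H_2)$ the map $\phi_\chi=(\chi,1):N'\oplus H_2\to H_2$ is onto, whatever $\chi$ is. As $S$ is affine, the values $\chi(w)$ at the finitely many $w$ can be prescribed. We need $\chi(w)u_w+v_w\ne0$. If $u_w=0$ this holds because then $v_w\neq0$; if $u_w\ne0$ it excludes one value. Choose such a $\chi$. By Nakayama at $W$, and since $F_1|_S=B_1$ off $W$, the map $F_1|_S\to H_2$ is onto. Let
$$V:=\ker(F_1\to F_1|_S\to H_2).$$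
Off $S$ it is $F_1$. At points of $S\setminus W$ it is locally free by Lemma 1(f), and at points of $W$ by Lemma 1(d). So $V$ is an $\alpha$-twisted bundle of rank $2$, and $\mathscr End(V)$ is an Azumaya algebra of degree $2$ and class $\alpha$. This proves Theorem A. $\blacksquare$

## 5. Counting the nonfree points of a rank-two reflexive sheaf

For Theorem B we want a class for which the bad points cannot be removed. On an affine threefold over $\mathbb C$ there is no number to obstruct us, as we have just seen. So we work on a smooth projective threefold $Y$ over the nonclosed field $K=\mathbb C(t)$, with an affine open part $T$. A degree-$2$ algebra on $T$ will extend, as an algebra, over all of $Y$ except finitely many closed points of the boundary $Y\setminus T$. Over $\bar K$ it becomes $\mathscr End(F)$ with $F$ reflexive of rank $2$, and the number to count is the length $l$ of $\mathscr Ext^1(F,\mathscr O)$; a Koszul point contributes $1$ to it, by Lemma 1(b). If every Galois orbit on the boundary is even, $l$ is even. We shall choose the class so that Riemann–Roch makes $l$ odd.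 Spreading $T$ out over an open subset of $\mathbb A^1$ gives a fourfold.

Recall that a coherent sheaf $F$ on a regular scheme is *reflexive* if $F=F^{\vee\vee}$; then it is locally free off a closed set of codimension at least $3$, and on a smooth threefold it has local projective dimension at most $1$.

**Lemma 4.** Let $\bar Y$ be a smooth projective threefold over an algebraically closed field of characteristic $0$, with canonical class $K_{\bar Y}$, and $F$ a reflexive sheaf of rank $2$ on it, $c_i=c_i(F)$. Then $\mathscr Ext^i(F,\mathscr O)=0$ for $i\ge2$, and $\mathscr Ext^1(F,\mathscr O)$ has finite length $l=\deg c_3$. Moreover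
$$l\equiv c_2\cdot(c_1+K_{\bar Y})\pmod2. \tag{4}$$

*Proof.* The first statements follow from what was recalled. For $l=\deg c_3$, three remarks. First, $F^\vee\cong F\otimes(\det F)^{-1}$: this holds where $F$ is locally free, and both sides are reflexive. Second, for a class $\xi\in K_0(\bar Y)$ of rank $\rho$ and a line bundle $N$, the identity $c(\xi\otimes N)=\sum_ic_i(\xi)(1+c_1(N))^{\rho-i}$ holds for sums of line bundles and is multiplicative in $\xi$, hence holds always. For $\rho=2$ its degree-$3$ part is just $c_3(\xi)$, since $(1+n)^2$, $(1+n)^1$, $(1+n)^0$ have no terms of degree $3,2,1$ respectively. So $c_3(F^\vee)=c_3(F)$. Third, a sheaf of finite length $l$ on a threefold has total Chern class $1+2l[\mathrm{pt}]$. Now the derived dual of $F$ has class $[F^\vee]-[\mathscr Ext^1(F,\mathscr O)]$, and its third Chern class is $-c_3(F)$. So $-\deg c_3=\deg c_3-2l$.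

For (4), consider $[F]-[\det F]-[\mathscr O]$. It has rank $0$, $c_1=0$, $ch_2=-c_2$ and $ch_3=\frac16(c_1^3-3c_1c_2+3c_3)-\frac16c_1^3=\frac12(c_3-c_1c_2)$. The degree-one part of the Todd class is $-\frac12K_{\bar Y}$, so by Hirzebruch–Riemann–Roch
$$\chi(F)-\chi(\det F)-\chi(\mathscr O)=\tfrac12\big(c_3-c_1c_2+c_2K_{\bar Y}\big).$$
The left side is an integer and $\deg c_3=l$. $\square$

*Example.* On $\mathbb P^3$ let $F=\mathrm{coker}\big(\mathscr O(-1)\xrightarrow{(x,y,z)^T}\mathscr O^3\big)$. It has one Koszul point, so $l=1$. With $h$ the hyperplane class, $c(F)=(1-h)^{-1}=1+h+h^2+h^3$, so $\deg c_3=1$; and $c_2(c_1+K)=h^2(h-4h)=-3$ is odd.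

## 6. A toric threefold with tetrahedral symmetry

Let $N=\{n\in\mathbb Z^3:\sum n_i\text{ even}\}$ and $M=N^\vee=\mathbb Z^3\cup\big(\mathbb Z^3+(\tfrac12,\tfrac12,\tfrac12)\big)$. Let $\Gamma\cong A_4$ act on both by cyclic permutations of coordinates and even sign changes; it is the rotation group of a tetrahedron. Put $v_1=\mathrm{diag}(1,-1,-1)$ and let $\Gamma_3$ be the group of cyclic permutations. Then $\Gamma$ is generated by $\Gamma_3$ and $v_1$.

The rays of the fan $\Sigma$ are spanned by the $12$ *roots* (permutations of $(\pm1,\pm1,0)$) and the $6$ *axes* $\pm\mathsf X=(\pm2,0,0)$, $\pm\mathsf Y=(0,\pm2,0)$, $\pm\mathsf Z=(0,0,\pm2)$; all these vectors are primitive in $N$. The group $\Gamma$ is transitive on roots and on axes. The maximal cones are: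

* for signs $\varepsilon_1,\varepsilon_2,\varepsilon_3$, the cone on $(\varepsilon_1,\varepsilon_2,0),(0,\varepsilon_2,\varepsilon_3),(\varepsilon_1,0,\varepsilon_3)$ ($8$ cones);
* for each axis, say $\pm\mathsf X$, the cones on the axis and two cyclically consecutive roots among $(\pm1,1,0),(\pm1,0,1),(\pm1,-1,0),(\pm1,0,-1)$, where the first sign is that of the axis ($24$ cones).

*$\Sigma$ is smooth and projective.* The determinants of the cones are $\pm2=\pm[\mathbb Z^3:N]$, so the cones are smooth. Consider the convex hull of the roots and the points $(\pm\frac32,0,0),(0,\pm\frac32,0),(0,0,\pm\frac32)$. The form $x+y+z$ has maximum $2$ on these points, attained exactly at $(1,1,0),(0,1,1),(1,0,1)$. The form $\frac23x+\frac13y+\frac13z$ has maximum $1$, attained exactly at $(\frac32,0,0),(1,1,0),(1,0,1)$. With their images under signed permutations we get $32$ triangular facets, which span the cones of $\Sigma$. Each edge of one of these triangles lies in two of them: two roots of a sign triangle also lie in one axis triangle, and an axis and a root lie in two axis triangles. As the facets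 of a polytope are connected through edges, these are all. So $\Sigma$ is the face fan of a polytope, hence complete and projective.

$\Sigma$ is stable under $\Gamma$ and under $-1$. Let $\Pi$ be the Picard group of the toric variety, which is free. There is an exact sequence of $\Gamma$-modules
$$0\to M\to\mathbb Z^{\Sigma(1)}\to\Pi\to0,\qquad m\mapsto\sum_\rho\langle m,\rho\rangle D_\rho,\qquad\gamma[D_\rho]=[D_{\gamma\rho}].$$
Put
$$R_1=\{(\pm1,1,0),(0,\pm1,1),(1,0,\pm1)\},\qquad R_0=-R_1=\{\text{roots}\}\setminus R_1,\qquad c=\sum_{\rho\in R_1}[D_\rho]\in\Pi,$$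
and let $D_R$ and $D_A$ be the sums of the $D_\rho$ over all roots, resp. all axes.

**Lemma 5.**

* (F1) $c\in\Pi^{\Gamma_3}$. There is $\ell\in\Pi$ with $c-2\ell\in\Pi^{\langle v_1\rangle}$. In particular $c\bmod2\Pi$ is $\Gamma$-invariant.
* (F2) $\Pi^\Gamma$ is generated by $[D_R]$ and $[D_A]$.
* (F3) $c^2D_\rho=4$ for the three positive axes and $0$ for the three negative axes. For all six $\rho\in R_0$, $c^2D_\rho=-1$. For the three $\rho$ in the $\Gamma_3$-orbit of $(1,-1,0)$, $(c+D_A)^2D_\rho=3$; for the three in the orbit of $(-1,-1,0)$, $(c+D_A)^2D_\rho=-1$. These two orbits make up $R_0$.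

*Proof of (F1).* The map $(a,b,c)\mapsto(c,a,b)$ sends $(\pm1,1,0)\mapsto(0,\pm1,1)\mapsto(1,0,\pm1)\mapsto(\pm1,1,0)$, so $R_1$ is $\Gamma_3$-stable. The involution $v_1$ preserves the pair $(1,0,\pm1)$, so
$$\begin{aligned}v_1c-c={}&[D_{(1,-1,0)}]+[D_{(-1,-1,0)}]+[D_{(0,1,-1)}]+[D_{(0,-1,-1)}]\\&-[D_{(1,1,0)}]-[D_{(-1,1,0)}]-[D_{(0,1,1)}]-[D_{(0,-1,1)}].\end{aligned}$$
Add the principal divisor of the character $y=(0,1,0)\in M$, whose coefficient at $\rho$ is the second coordinate of $\rho$. The terms at $(\pm1,\pm1,0)$, $(0,1,1)$ and $(0,-1,-1)$ cancel, and there remains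
$$v_1c-c=2\lambda,\qquad\lambda=[D_{(0,1,-1)}]-[D_{(0,-1,1)}]+[D_{\mathsf Y}]-[D_{-\mathsf Y}]. \tag{5}$$
With $\ell=[D_{(0,-1,1)}]+[D_{-\mathsf Y}]$ we have $v_1\ell-\ell=\lambda$, so $v_1(c-2\ell)=c+2\lambda-2\ell-2\lambda=c-2\ell$. As $\Gamma$ is generated by $\Gamma_3$ and $v_1$, $c\bmod2\Pi$ is $\Gamma$-invariant.

*Proof of (F2).* The invariants of $\mathbb Z^{\Sigma(1)}$ are generated by $D_R,D_A$, so it suffices that $H^1(\Gamma,M)=0$. The four vectors $(\frac12,\frac12,\frac12)$, $(\frac12,-\frac12,-\frac12)$, $(-\frac12,\frac12,-\frac12)$, $(-\frac12,-\frac12,\frac12)$ generate $M$ (the first plus each of the others is a standard basis vector). They are permuted transitively by $\Gamma$, and the first has stabilizer $\Gamma_3$. If $a_0,\dots,a_3$ are the coefficients of a relation, the three coordinates give $a_0+a_1=a_2+a_3$, $a_0+a_2=a_1+a_3$, $a_0+a_3=a_1+a_2$, so all $a_i$ are equal. Hence there is an exact sequence $0\to\mathbb Z\to\mathbb Z[\Gamma/\Gamma_3]\to M\to0$. By Shapiro, $H^1(\Gamma,\mathbb Z[\Gamma/\Gamma_3])=H^1(\Gamma_3,\mathbb Z)=0$, so $H^1(\Gamma,M)$ is the kernel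 of the restriction $H^2(\Gamma,\mathbb Z)\to H^2(\Gamma_3,\mathbb Z)$, that is, of $\mathrm{Hom}(\Gamma,\mathbb Q/\mathbb Z)\to\mathrm{Hom}(\Gamma_3,\mathbb Q/\mathbb Z)$. It is injective since $\Gamma_3\to\Gamma^{ab}\cong\mathbb Z/3$ is onto.

*Proof of (F3).* We first recall how to compute. Let the wall $\langle\rho,\rho'\rangle$ have neighbors $n_1,n_2$ with $n_1+n_2+a\rho+b\rho'=0$. Choose $m\in M$ with $\langle m,\rho\rangle=1$, $\langle m,\rho'\rangle=0$, and intersect the principal divisor of $\chi^m$ with the curve $D_\rho\cap D_{\rho'}$: $0=D_\rho^2D_{\rho'}+\langle m,n_1+n_2\rangle=D_\rho^2D_{\rho'}-a$. So $D_\rho^2D_{\rho'}=a$, and likewise $D_\rho D_{\rho'}^2=b$; the latter is the self-intersection of $D_\rho\cap D_{\rho'}$ in the surface $D_\rho$.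

*Axes.* On $D_{\mathsf X}$ the boundary is the $4$-cycle of curves for $(1,1,0),(1,0,1),(1,-1,0),(1,0,-1)$. Opposite roots in this cycle add up to $\mathsf X$, so all four curves have square $0$. Exactly $(1,1,0),(1,0,1),(1,0,-1)$ lie in $R_1$; the first meets each of the other two once, and these two are disjoint. So $c^2D_{\mathsf X}=2\cdot2=4$. On $D_{-\mathsf X}$ only $(-1,1,0)$ lies in $R_1$, and its curve has square $0$ in the same way. So $c^2D_{-\mathsf X}=0$. The rest follows by $\Gamma_3$-invariance of $c$.

*Roots.* $R_0=\{(\pm1,-1,0),(0,\pm1,-1),(-1,0,\pm1)\}$ is the union of the $\Gamma_3$-orbits of $(1,-1,0)$ and $(-1,-1,0)$. For $\rho=(\varepsilon,-1,0)$, $\varepsilon=\pm1$, the boundary of $D_\rho$ is a hexagon of curves $E_1,\dots,E_6$, which we denote like the corresponding rays, in cyclic order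
$$E_1=(2\varepsilon,0,0),\ E_2=(\varepsilon,0,1),\ E_3=(0,-1,1),\ E_4=-\mathsf Y,\ E_5=(0,-1,-1),\ E_6=(\varepsilon,0,-1).$$
As vectors,
$$E_6+E_2=E_1,\quad E_1+E_3=\rho+E_2,\quad E_2+E_4=\rho+E_3,$$
$$E_3+E_5=E_4,\quad E_4+E_6=\rho+E_5,\quad E_5+E_1=\rho+E_6,$$
so all six squares are $-1$. Since $\rho\notin R_1$, the restriction of $c$ to $D_\rho$ is the sum of the $E_i$ with ray in $R_1$.

For $\varepsilon=1$: $c|_{D_\rho}=E_2+E_3+E_6$, with one pair of neighbors, so the square is $-3+2=-1$. And $(c+D_A)|_{D_\rho}=E_6+E_1+E_2+E_3+E_4$ is a chain of five, with square $-5+8=3$.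

For $\varepsilon=-1$: $c|_{D_\rho}=E_3$ has square $-1$. And $(c+D_A)|_{D_\rho}=E_1+E_3+E_4$, with one pair of neighbors, has square $-3+2=-1$. As $c$ and $D_A$ are $\Gamma_3$-invariant, this proves (F3). $\square$

## 7. Equal discriminants force an odd count

**Lemma 6 (parity).** Let $\bar Y$ be the toric variety of $\Sigma$ over an algebraically closed field of characteristic $0$, and $F$ a reflexive sheaf of rank $2$ on $\bar Y$ such that

* (i) $c_1(F)-c\in\Pi^\Gamma+2\Pi$;
* (ii) with $\Delta=4c_2(F)-c_1(F)^2$, the number $\Delta\cdot D_\rho$ is the same for all roots and the same for all axes.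

Then the length $l$ of $\mathscr Ext^1(F,\mathscr O)$ is odd.

*Proof.* First we normalize $c_1$. Twisting $F$ by a line bundle $N'$ changes neither $\Delta$ nor $l$, and changes $c_1$ by $2N'$. So by (i) and (F2) we may assume $c_1=c+iD_R+jD_A$ with $i,j\in\{0,1\}$. If $i=1$, note that $c+D_R=2c+c'$ with $c'=\sum_{\rho\in R_0}[D_\rho]$; after a twist, $c_1=c'+jD_A$. The automorphism of $\bar Y$ given by $-1$ on $N$ exchanges $D_\rho$ and $D_{-\rho}$. So it exchanges $c'$ and $c$, and it preserves $D_A$, condition (ii) and $l$. Pulling back, we may assume in all cases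
$$c_1=c+jD_A=\sum n_\rho D_\rho,\qquad j\in\{0,1\},\quad n_\rho\in\{0,1\}.$$

Next we apply (4). Put $t_\rho=c_2\cdot D_\rho\in\mathbb Z$; then $4t_\rho=c_1^2D_\rho+\Delta\cdot D_\rho$. Since $K_{\bar Y}=-\sum D_\rho$,
$$l\equiv\sum_\rho(n_\rho-1)t_\rho\equiv\sum_{n_\rho=0}t_\rho\pmod2 .$$

*Case $j=0$.* Here $n_\rho=0$ for $\rho\in R_0$ and for the axes. For $\rho\in R_0$ the numbers $c^2D_\rho$ are all $-1$, so by (ii) the six $t_\rho$ are equal and their sum is even. For the axes, (F3) and (ii) say that $t_\rho$ equals some $t$ on the three negative axes and $t+1$ on the three positive ones. The sum is $6t+3$, which is odd.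

*Case $j=1$.* Here $n_\rho=0$ exactly for $\rho\in R_0$. There $c_1^2D_\rho$ is $3$ three times and $-1$ three times, so $t_\rho$ is $t+1$ three times and $t$ three times. The sum is $6t+3$, which is odd. $\square$

## 8. Descent to $\mathbb C(t)$: even orbits on the boundary, and a class of order two

Let $K=\mathbb C(t)$ and let $L/K$ be Galois with group $\Gamma\cong A_4$; it exists by Riemann's existence theorem. Let $\Gamma$ act semilinearly on $L[M]$ by $\gamma(s\chi^m)=\gamma(s)\chi^{\gamma m}$. It maps $L[\tau^\vee\cap M]$ to $L[(\gamma\tau)^\vee\cap M]$, so the action extends to the toric $L$-variety $Y_L$ of $\Sigma$. The valuation of $D_\rho$ composed with $\gamma^{-1}$ sends $\chi^m$ to $\langle\gamma^{-1}m,\rho\rangle=\langle m,\gamma\rho\rangle$, so $\gamma D_\rho=D_{\gamma\rho}$.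

As $Y_L$ is projective, every $\Gamma$-orbit lies in an affine open set, so the quotient $Y=Y_L/\Gamma$ exists. Since $\Gamma$ acts freely on $\mathrm{Spec}\,L$, Galois descent gives $Y\times_KL=Y_L$. Thus $Y$ is a smooth projective geometrically integral threefold over $K$, with open affine $T=\mathrm{Spec}(L[M]^\Gamma)$ and $T_L\cong\mathbb G_{m,L}^3$. Let $D=Y\setminus T$, $\bar K\supset L$ an algebraic closure, $G=\mathrm{Gal}(\bar K/K)$, $\bar Y=Y_{\bar K}$. So $\Pi=\mathrm{Pic}\,\bar Y$, and $G$ acts on it through $\Gamma$.

**Lemma 7.** Every $G$-orbit on $D(\bar K)$ has even cardinality.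

*Proof.* Let $y\in D(\bar K)$ lie in the torus orbit of the cone $\tau\ne0$. An element of $G$ with image $\gamma$ carries this torus orbit to that of $\gamma\tau$, so the stabilizer of $y$ lies in the preimage of the stabilizer $\Gamma_\tau$ of $\tau$. So $[\Gamma:\Gamma_\tau]$ divides the length of the orbit of $y$, which is finite. Now $\Gamma_\tau$ fixes the sum of the primitive generators of $\tau$, a nonzero vector. In a group of rotations, the stabilizer of a nonzero vector consists of rotations about one axis, so it is cyclic. The cyclic subgroups of $A_4$ have order $1,2,3$, hence index $12,6,4$. $\square$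

*The class.* By (T2) every finite extension $K'$ of $K$ has $\mathrm{cd}(K')\le1$ and $\mathrm{Br}(K')=0$. As $\bar Y$ is smooth, projective and toric, $\Pi$ is free and $\mathrm{Br}(\bar Y)=0$. By Kummer theory, with boundary map $\delta:\mathrm{Pic}\to H^2(-,\mu_2)$, we get $H^1(\bar Y,\mu_2)=\Pi[2]=0$ and $H^2(\bar Y,\mu_2)=\Pi/2$. In the Hochschild–Serre spectral sequence only the columns $p=0,1$ are nonzero, so for $K'\subset\bar K$ finite over $K$
$$H^2(Y_{K'},\mu_2)\xrightarrow{\ \sim\ }(\Pi/2)^{\mathrm{Gal}(\bar K/K')}. \tag{6}$$
Also $\mathrm{Pic}(Y_{K'})\to\Pi^{\mathrm{Gal}(\bar K/K')}$ is onto, because the obstruction lies in $\mathrm{Br}(K')=0$.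

By (F1), $c\bmod2$ is invariant. Let $\xi\in H^2(Y,\mu_2)$ correspond to it under (6), and let $\alpha\in H^2(Y,\mathbb G_m)$ be its image. Then $2\alpha=0$.

*Splitting fields.* Let $K_6=L^{\langle v_1\rangle}$ and $K_4=L^{\Gamma_3}$, of degrees $6$ and $4$ over $K$. By (F1), $c\bmod2$ is the reduction of $c-2\ell\in\Pi^{\langle v_1\rangle}$, and of $c\in\Pi^{\Gamma_3}$. These lift to line bundles on $Y_{K_6}$, resp. $Y_{K_4}$. By injectivity of (6), $\xi$ becomes $\delta$ of that line bundle there. So $\alpha$ vanishes on $Y_{K_6}$ and on $Y_{K_4}$.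

**Lemma 8.** If $g:X'\to X$ is finite étale of constant degree $m$, and $\alpha\in H^2(X,\mathbb G_m)$ satisfies $2\alpha=0$ and $g^*\alpha=0$, then $\alpha$ is the class of an Azumaya algebra of degree $m$.

*Proof.* As $g$ is finite, $H^2(X,g_*\mathbb G_m)=H^2(X',\mathbb G_m)$, and $\alpha$ maps to $g^*\alpha=0$ there. So $\alpha$ is the boundary of a class in $H^1(X,g_*\mathbb G_m/\mathbb G_m)$. Multiplication on $g_*\mathscr O$, a bundle of rank $m$, gives a map from
$$1\to\mathbb G_m\to g_*\mathbb G_m\to g_*\mathbb G_m/\mathbb G_m\to1\quad\text{to}\quad1\to\mathbb G_m\to GL(g_*\mathscr O)\to PGL(g_*\mathscr O)\to1,$$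
the identity on $\mathbb G_m$. So $\alpha$ is the boundary of a class in $H^1(X,PGL(g_*\mathscr O))$. Such a class is a form of $\mathscr End(g_*\mathscr O)$, an Azumaya algebra of degree $m$, and the boundary is its Brauer class up to a sign, which is irrelevant as $2\alpha=0$. $\square$

Applied to $Y_{K_6}\to Y$, the lemma shows that $\alpha$ is the class of an Azumaya algebra $\mathscr B$ of degree $6$ on $Y$.

## 9. No algebra of degree two on $T$

**Proposition 9.** There is no Azumaya algebra of degree $2$ on $T$ with class $\alpha|_T$. In particular $\alpha|_T\ne0$ (otherwise $\mathrm M_2(\mathscr O_T)$ would be one).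

*Proof.* Suppose $\mathscr A$ is one.

**Step 1 (extend to $Y$ minus finitely many points).** On $T$ we have $\mathscr A\otimes\mathscr B^{op}\cong\mathscr End(\mathscr E)$ with $\mathscr E$ a bundle of rank $12$. It is a right $\mathscr B$-module, and $\mathscr End_{\mathscr B}(\mathscr E)=\mathscr A$ by the double centralizer theorem. With $j:T\to Y$, choose a coherent $\mathscr O_Y$-submodule of $j_*\mathscr E$ that extends $\mathscr E$, multiply it by $\mathscr B$, and take the reflexive hull. The result is again a right $\mathscr B$-module, since the double dual is functorial, and it still restricts to $\mathscr E$ on $T$. Call it $\mathscr E$ again. Let $U\supset T$ be the open set where it is locally free. As $\mathscr E$ is reflexive, $Y\setminus U$ has codimension at least $3$; so it is a finite set of closed points, contained in $D$.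

Étale-locally on $U$ we have $\mathscr B\cong\mathrm M_6(\mathscr O)$ and $\mathscr E\cong F_0\otimes(\mathscr O^6)^\vee$ with $F_0=\mathscr Ee_{11}$, a direct summand of $\mathscr E$, hence locally free, of rank $2$. So $\mathscr A':=\mathscr End_{\mathscr B}(\mathscr E)$ is étale-locally $\mathscr End(F_0)$. It is an Azumaya algebra of degree $2$ on $U$, and $\mathscr A'\otimes\mathscr B^{op}\to\mathscr End(\mathscr E)$ is an isomorphism. Hence $\mathscr A'$ has class $\alpha|_U$.

**Step 2 (a rank-two reflexive sheaf on $\bar Y$).** On $\bar Y$ the class $\xi$ becomes $\delta(c)$, so $\alpha$ dies, and $\mathscr B_{\bar Y}=\mathscr End(\mathscr M)$ with $\mathscr M$ a bundle of rank $6$. By Morita equivalence $\mathscr E_{\bar Y}\cong F\otimes\mathscr M^\vee$ with $F=\mathscr E_{\bar Y}\otimes_{\mathscr B}\mathscr M$ of rank $2$. Locally $F$ is a direct summand of the reflexive sheaf $\mathscr E_{\bar Y}$. So $F$ is reflexive, it is locally free on $\bar U$, and $\mathscr A'_{\bar U}=\mathscr End(F|_{\bar U})$.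

Let $\sigma\in G$ act on $\bar Y$. As $\mathscr B$ and $\mathscr E$ are defined over $K$, both $\mathscr M$ and $\sigma^*\mathscr M$ are $\mathscr B_{\bar Y}$-modules whose endomorphism algebra is identified with $\mathscr B_{\bar Y}$. By Morita equivalence $N_\sigma=\mathscr Hom_{\mathscr B}(\mathscr M,\sigma^*\mathscr M)$ is a line bundle and $\sigma^*\mathscr M\cong\mathscr M\otimes N_\sigma$. Therefore
$$\sigma^*F\cong F\otimes N_\sigma. \tag{7}$$

**Step 3 (condition (ii) of Lemma 6).** Since $\Delta$ does not change under twists by line bundles, (7) gives $\sigma^*\Delta(F)=\Delta(F)$. Degrees of zero-cycles are preserved by $\sigma$, so $\Delta\cdot D_\rho=\sigma^*\Delta\cdot\sigma^*D_\rho=\Delta\cdot\sigma^*D_\rho$. Hence $\Delta\cdot D_\rho$ is constant on $\Gamma$-orbits of rays, that is, on roots and on axes.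

**Step 4 (condition (i) of Lemma 6).** Let $w\in H^2(U,\mu_2)$ be the boundary of the class of $\mathscr A'$ for $1\to\mu_2\to SL_2\to PGL_2\to1$. Its image in $H^2(U,\mathbb G_m)$ is $\alpha|_U$ (the sign is irrelevant), and so is that of $\xi|_U$. By the Kummer sequence, $w=\xi|_U+\delta(\mathscr N)$ with $\mathscr N\in\mathrm{Pic}(U)=\mathrm{Pic}(Y)$.

*Over $\bar U$ we have $w=\delta(\det F)$.* Consider the central extension
$$1\to\mu_2\times\mu_2\to SL_2\times\mathbb G_m\to PGL_2\times\mathbb G_m\to1,\qquad(h,s)\mapsto([h],s^2).$$
Its boundary sends the pair (class of $\mathscr End(F)$, $\det F$) to $(w,\delta(\det F))$, up to signs, which are irrelevant. Dividing by the diagonal $\mu_2$ gives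
$$1\to\mu_2\to GL_2\to PGL_2\times\mathbb G_m\to1,\qquad g\mapsto([g],\det g),$$
through $(h,s)\mapsto hs\in GL_2$; indeed $\det(hs)=s^2$, and $hs=1$ exactly for $h=s=\pm1$. On kernels, $\mu_2\times\mu_2\to\mu_2$ is the product. The pair comes from the $GL_2$-torsor of $F|_{\bar U}$, so its boundary for the second extension vanishes: $w+\delta(\det F)=0$. Hence $w=\delta(\det F)$.

Restrict $w=\xi|_U+\delta(\mathscr N)$ to $\bar U$: we get $\delta(\det F)=\delta(c)+\delta(\mathscr N)$. As $\bar Y\setminus\bar U$ has codimension $3$, $\mathrm{Pic}(\bar U)=\Pi$, and $\Pi/2\hookrightarrow H^2(\bar U,\mu_2)$ by Kummer. So $c_1(F)\equiv c+\mathscr N\pmod{2\Pi}$, and the image of $\mathscr N$ in $\Pi$ lies in $\Pi^\Gamma$. This is (i).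

**Step 5 (odd equals even).** By Lemma 6, $\mathscr Ext^1(F,\mathscr O_{\bar Y})$ has odd length. It is supported on the finite set $\bar Y\setminus\bar U\subset D(\bar K)$. By (7), $\sigma^*\mathscr Ext^1(F,\mathscr O)\cong\mathscr Ext^1(F,\mathscr O)\otimes N_\sigma^{-1}$ for all $\sigma\in G$, so its local lengths are constant on $G$-orbits. By Lemma 7 these orbits are even, so the total length is even. This is a contradiction. $\square$

## 10. Spreading out to a fourfold

We prove Theorem B for $d=4$. The scheme $T$, the finite étale covers $T_{K_6},T_{K_4}\to T$ and the algebra $\mathscr B|_T$ are of finite presentation over $K=\mathbb C(t)$. So there are a dense open $U_0\subset\mathbb A^1_{\mathbb C}$, a smooth affine $U_0$-scheme $X$ with generic fibre $T$, finite étale covers $X_6,X_4\to X$ of degrees $6$ and $4$ with generic fibres $T_{K_6},T_{K_4}$, and an Azumaya algebra on $X$ that restricts to $\mathscr B|_T$. Let $\alpha_X$ be its class.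

The scheme $X$ is regular, and it is flat over $U_0$ with irreducible generic fibre, hence irreducible. After shrinking $U_0$ to an affine open subset, if necessary, $X$ is a smooth affine complex variety, of dimension $1+3=4$. In the same way $X_6$ and $X_4$ are regular and integral, because $T$ is geometrically integral. By (T1), the Brauer groups of $X$, $X_6$, $X_4$ inject into those of their function fields, so
$$\mathrm{Br}(X)\to\mathrm{Br}(T),\qquad\mathrm{Br}(X_6)\to\mathrm{Br}(T_{K_6}),\qquad\mathrm{Br}(X_4)\to\mathrm{Br}(T_{K_4})$$
are injective. Since $2\alpha=0$ and $\alpha$ vanishes on $T_{K_6}$ and $T_{K_4}$, we get $2\alpha_X=0$, and $\alpha_X$ dies on $X_6$ and on $X_4$.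

For odd $n\ge3$ the finite étale cover
$$X_6\sqcup X_4^{\sqcup(n-3)/2}\to X$$
has degree $6+4\cdot\frac{n-3}2=2n$ and kills $\alpha_X$. By Lemma 8, $\alpha_X$ is the class of an Azumaya algebra of degree $2n$, for every odd $n>1$. An Azumaya algebra of degree $2$ and class $\alpha_X$ would restrict to one on $T$ of class $\alpha|_T$, against Proposition 9. In particular $\alpha_X\ne0$, so its order is exactly $2$.

For $d>4$ pull everything back to $X\times\mathbb A^{d-4}$. The algebras of degree $2n$ pull back. Restriction to $X\times\{0\}$ shows that the order is still $2$, and that there is still no algebra of degree $2$. This proves Theorem B. $\blacksquare$
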